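\title{A positive harmonic function whose variation integral diverges at every Martin boundary point}

\begin{abstract}
For every positive harmonic function $u$ on the unit disc there is a boundary point $\theta$ at which $\int_{\mathbb D}|\nabla u|\,p(\cdot,\theta)\,dA$ is at most an absolute constant times $u(0)$, where $p$ is the Poisson kernel. On a plane domain $\Omega$ with Green function $g$ and Martin kernel $k$, the conformally invariant form of this integral is $\int_\Omega|\nabla v|\,k(\cdot,\zeta)\,|\nabla g|\,dA$, and one may ask whether it is still bounded for some Martin boundary point $\zeta$ when $\Omega$ is not simply connected. We show that the answer is no: there are a domain $\Omega$, the complement of a totally disconnected closed set, and one positive harmonic function $v$ on $\Omega$ for which the integral is infinite for every $\zeta$. The building block is a harmonic function on a thin annulus for which the integral exceeds an arbitrarily large multiple of the decrease of the function from the base point to $\zeta$. Infinitely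 many blocks are nested in a Cantor-type construction. The case of domains with boundary on the real line is not settled.
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\Omega\subset\mathbb C$ be a domain that possesses a Green function. Fix $w_0\in\Omega$, let $g^\Omega(\cdot,w_0)$ be the Green function with pole at $w_0$, and let $k^\Omega(\cdot,\zeta)$ be the Martin kernel normalized by $k^\Omega(w_0,\zeta)=1$, where $\zeta$ ranges over the Martin boundary of $\Omega$; the definitions are recalled in Section~\ref{sec:tools}. For a harmonic function $v$ on $\Omega$ put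
\begin{equation}\label{eq:I}
I_\Omega(v,\zeta)=\int_\Omega|\nabla v(w)|\;k^\Omega(w,\zeta)\;|\nabla g^\Omega(w,w_0)|\,dA(w)\in[0,\infty],
\end{equation}
where $dA$ is area measure. Under a conformal change of variable $\varphi$ each of the two gradients acquires a factor $|\varphi'|$, and together they form the Jacobian $|\varphi'|^2$. Since $g^\Omega$ and $k^\Omega$ are conformally invariant, so is $I_\Omega(v,\zeta)$.

To see what $I_\Omega$ measures, take the unit disc $\mathbb D$ with $w_0=0$. The Martin boundary is the circle $\mathbb T$, the Martin kernel is the Poisson kernel $p(z,\theta)=(1-|z|^2)/|e^{i\theta}-z|^2$, and $|\nabla g|=1/|z|$. In polar coordinates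
\[
I_{\mathbb D}(u,\theta)=\int_0^1\int_0^{2\pi}|\nabla u(re^{i\phi})|\,p(re^{i\phi},\theta)\,d\phi\,dr ,
\]
and $\frac1{2\pi}p(re^{i\phi},\theta)\,d\phi$ is a probability measure that concentrates at $\phi=\theta$ as $r\to1$. So $I_{\mathbb D}(u,\theta)$ is an averaged variation of $u$ on the way from $0$ to $e^{i\theta}$. It dominates the variation along the radius. Indeed, the partial derivatives of $u$ are harmonic, and the Poisson formula in $\{|z|<r\}$ at the point $r^2e^{i\theta}$ reads
$\nabla u(r^2e^{i\theta})=\frac1{2\pi}\int_0^{2\pi}\nabla u(re^{i\phi})\,p(re^{i\phi},\theta)\,d\phi$. Take norms, multiply by $2r$ and integrate over $0<r<1$: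
\begin{equation}\label{eq:radial}
\int_0^1|\nabla u(te^{i\theta})|\,dt\ \le\ \frac1\pi\int_{\mathbb D}|\nabla u|\,p(\cdot,\theta)\,dA\ \le\ \frac1\pi\,I_{\mathbb D}(u,\theta).
\end{equation}
We think of $I_\Omega(v,\zeta)$ as the \emph{cost} of traveling from $w_0$ to $\zeta$.

Two results are known.
\begin{itemize}
\item[(i)] For every positive harmonic function $u$ on $\mathbb D$ there is $\theta\in\mathbb T$ with $\int_{\mathbb D}|\nabla u|\,p(\cdot,\theta)\,dA<c\,u(0)$, where $c$ is an absolute constant.
\item[(ii)] Consequently, if $\Omega$ is a bounded simply connected domain and $v$ is a positive harmonic function on $\Omega$, then there is a prime end $\zeta$ of $\Omega$ with $I_\Omega(v,\zeta)<c$, where $c$ depends only on $v(w_0)$ and $\Omega$.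
\end{itemize}
To pass from (i) to (ii), transfer $v$ to a function $u$ on $\mathbb D$ by a Riemann map with $0\mapsto w_0$. On $|z|\ge\frac12$ the extra factor $1/|z|$ is at most $2$, and on $|z|<\frac12$ Harnack's inequalities give $p\le3$ and $|\nabla u|\le12\,u(0)$, while $1/|z|$ is integrable.

The following question is posed in \cite{MR}. \emph{Let $v$ be a positive harmonic function on a domain $\Omega\subset\mathbb C$ with Green function, not necessarily simply connected. Is there a point $\zeta$ of the Martin boundary such that $I_\Omega(v,\zeta)$ is bounded, by analogy with \textup{(ii)} by a constant depending only on $v(w_0)$ and $\Omega$?} The question is of interest even for Denjoy domains, that is, when $\partial\Omega\subset\mathbb R$. For general domains the answer is no, and even finiteness fails.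

\begin{theorem}\label{thm:main}
There are a domain $\Omega\subset\mathbb C$ possessing a Green function (the complement of a totally disconnected closed set), a point $w_0\in\Omega$, and a positive harmonic function $v$ on $\Omega$ with $v(w_0)=1$ such that
\[
\int_\Omega|\nabla v|\;k^\Omega(\cdot,\zeta)\;|\nabla g^\Omega(\cdot,w_0)|\,dA=\infty\qquad\text{for every Martin boundary point }\zeta .
\]
Consequently $\int_\Omega|\nabla v|\,h\,|\nabla g^\Omega(\cdot,w_0)|\,dA=\infty$ for every positive harmonic function $h$ on $\Omega$.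
\end{theorem}

The domain of Theorem~\ref{thm:main} is not a Denjoy domain: at every level of the construction the pieces of its boundary are placed along two disjoint circles. The case $\partial\Omega\subset\mathbb R$ is not settled here.

The obstruction appears, in quantitative form, already in doubly connected domains. We write $t^\pm=\max(\pm t,0)$.

\begin{proposition}\label{prop:annulus}
For every $N\ge1$ there are a round annulus $\mathcal A$, a point $w_0\in\mathcal A$ and a harmonic function $v$ on $\mathcal A$, smooth up to the boundary, such that for all $\zeta\in\partial\mathcal A$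
\[
I_{\mathcal A}(v,\zeta)\ \ge\ 2N\,\bigl(v(w_0)-v(\zeta)\bigr)^+\qquad\text{and}\qquad I_{\mathcal A}(v,\zeta)>0 .
\]
\end{proposition}

In the disc, \eqref{eq:radial} gives $I_{\mathbb D}(u,\theta)\ge\pi|u(0)-u(e^{i\theta})|$ for every $u$ that is continuous up to the boundary. The content of Proposition~\ref{prop:annulus} is that the constant can be made arbitrarily large at all boundary points at once: every descent is expensive.

Section~\ref{sec:tree} explains, on a tree, why one would expect a positive answer and why expensive descent destroys it. Section~\ref{sec:annulus} proves Proposition~\ref{prop:annulus} by reducing it to a differential inequality on a circle. Section~\ref{sec:holes} shows that the two boundary circles of the annulus can be replaced by many small holes without changing the picture seen from a distance. In Section~\ref{sec:construction} a copy of the next annulus is placed in each hole, and this is repeated indefinitely. Sections~\ref{sec:level} and~\ref{sec:end} estimate the cost of each level and add up.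

\section{A discrete model}\label{sec:tree}

Let the vertices of a rooted tree be finite words $w$, the children of $w$ being the words $wi$, and let each family of children carry probability weights $\pi_{wi}$ with $\sum_i\pi_{wi}=1$. The analogue of a positive harmonic function is a positive martingale: numbers $M_w>0$ with $M_w=\sum_i\pi_{wi}M_{wi}$. The analogue of a boundary point is an infinite branch $w_0=\emptyset,w_1,w_2,\dots$, and the natural cost of a branch is the variation $\sum_j|M_{w_{j-1}}-M_{w_j}|$. There is always a cheap branch. Every vertex has a child with $M_{wi}\le M_w$; along a branch of such children $M$ decreases and stays positive, so its variation is at most $M_\emptyset$. This is the reason to expect a positive answer: a positive function has only the height $v(w_0)$ to fall, so a route that always descends should be cheap.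

The argument uses that a step costs no more than a fixed multiple of the change of $M$. Suppose instead that a descent at step $j$ costs $N_j$ times its size, with $N_j$ large, and that step $j$ costs at least a toll $\alpha_jM_{w_{j-1}}$ in any case. Then a branch on which $M$ stays above a positive level pays all the tolls, and a branch on which $M$ comes arbitrarily close to $0$ pays for the descent. The next lemma makes this exact; the constants $\frac12$ and $\frac14$ are those that will occur later.

\begin{lemma}\label{lem:sum}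
Let $1=J_1<J_2<\cdots$ be integers and let $\alpha_j,N_j>0$ satisfy
\begin{equation}\label{eq:alphaN}
\sum_j\alpha_j=\infty,\qquad N_j\ge s\,2^{J_s}\quad\text{for all }s\ge1\text{ and }j\ge J_s .
\end{equation}
Let $M_0=1$, $M_j\ge\frac12M_{j-1}$, and let $t_j\ge\frac12\alpha_jM_{j-1}$ and $t_j\ge\frac14N_j(M_{j-1}-M_j)^+$ for $j\ge1$. Then $\sum_jt_j=\infty$.
\end{lemma}

\begin{proof}
If $M_*=\inf_jM_j>0$, then $\sum_jt_j\ge\frac12M_*\sum_j\alpha_j=\infty$. Otherwise $\liminf_jM_j=0$, because all $M_j$ are positive. Fix $s$. For $n\ge J_s$ we have $\sum_{j=J_s}^n(M_{j-1}-M_j)^+\ge M_{J_s-1}-M_n$, so the full sum over $j\ge J_s$ is at least $M_{J_s-1}\ge2^{-(J_s-1)}$. Hence $\sum_{j\ge J_s}t_j\ge\frac14s2^{J_s}\cdot2^{1-J_s}=\frac s2$, and $s$ is arbitrary.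
\end{proof}

It is not enough that $N_j\to\infty$: for $N_j=j$, bounded $\alpha_j$ and $M_j=2^{-j}$ both lower bounds for $t_j$ are summable. A branch may descend early, while descent is cheap, and $N_j$ must make up for the height $2^{-J_s}$ that may be all that is left. On the other hand, the toll $\alpha$ that comes with a given $N$ in our blocks may be very small. Both demands in \eqref{eq:alphaN} are met by using the block with a given $N$ about $1/\alpha$ times in a row, and then choosing the next $N$.

The rest of the paper realizes this model by a plane domain. One step is a thin annulus with the function of Proposition~\ref{prop:annulus}, the children are small holes along its boundary, and $t_j$ is the part of the integral \eqref{eq:I} that comes from the $j$-th annulus on the way to $\zeta$.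

\section{Tools from potential theory}\label{sec:tools}

By conformal invariance we may work on the Riemann sphere $\widehat{\mathbb C}$. We shall construct $\Omega=\widehat{\mathbb C}\setminus E$ with $E\subset\mathbb C$ compact and $w_0=\infty$, and move to $\mathbb C$ by a M\"obius map at the very end. The advantage is that the similarities $z\mapsto p+\rho z$ used for nesting fix the base point. Gradients and areas will only be computed on compact subsets of $\mathbb C$. We write $D(z,r)$ for the open disc.

\subsection*{Capacity and Green functions}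
The logarithmic capacity $\operatorname{cap}F$ of compact sets $F\subset\mathbb C$ is monotone, satisfies $\operatorname{cap}(p+\rho F)=\rho\operatorname{cap}F$ and $\operatorname{cap}\overline{D(z,r)}=r$, and is continuous along decreasing sequences of compact sets. A compact set is polar if its capacity is $0$; ``quasi-every'' (q.e.) means outside a polar set. A compact nonpolar $F$ carries an equilibrium probability measure $\mu_F$, and Frostman's theorem gives $\int\log\frac1{|z-t|}\,d\mu_F(t)\le\log\frac1{\operatorname{cap}F}$ for all $z\in\mathbb C$.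

A domain $U\subset\widehat{\mathbb C}$ with nonpolar complement has a Green function $G_U(z,w)$. It is positive, symmetric, increasing in $U$, harmonic in $z\ne w$, bounded outside each neighborhood of $w$, and tends to $0$ at q.e.\ boundary point; $G_U(z,w)+\log|z-w|$ is bounded near a finite pole $w$, and $G_U(z,\infty)-\log|z|$ is bounded near $\infty$. For compact nonpolar $F$ with connected complement put $g_F=G_{\widehat{\mathbb C}\setminus F}(\cdot,\infty)$. Then
\begin{equation}\label{eq:gpot}
g_F(z)=\int\log|z-t|\,d\mu_F(t)+\log\frac1{\operatorname{cap}F},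
\end{equation}
and $\mu_F$ is the harmonic measure of $\widehat{\mathbb C}\setminus F$ at $\infty$. If $F\subset\overline{\mathbb D}$ and $\operatorname{cap}F\ge\frac1{16}$, then also $\operatorname{cap}F\le1$, and \eqref{eq:gpot} gives
\begin{equation}\label{eq:gF}
g_F(z)\le\log\bigl(16(|z|+1)\bigr),\qquad g_F(z)\ge\log(|z|-1)\quad(|z|\ge2).
\end{equation}

\subsection*{Brownian motion}
$\mathbb P_z$ and $\mathbb E_z$ refer to Brownian motion $X_t$ on the sphere started at $z\in\widehat{\mathbb C}$. Only hitting distributions and the order of hitting times matter, and these are conformally invariant. For a closed set $F$ let $\tau_F=\inf\{t\ge0:X_t\in F\}$. If $F$ is nonpolar, then $\tau_F<\infty$ almost surely, and for $z\notin F$ the law of $X_{\tau_F}$ is the harmonic measure $\omega_z(\cdot\,;\widehat{\mathbb C}\setminus F)$, which does not charge polar sets. We use the strong Markov property and the following fact, which contains the maximum principle with polar exceptional sets: if $u$ is bounded and harmonic on $\widehat{\mathbb C}\setminus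 F$ and has the limit $\phi(t)$ at q.e.\ $t\in\partial F$, then $u(z)=\mathbb E_z[\phi(X_{\tau_F})]$. The most frequent case is this. Let $\Sigma$ be a circle, $W$ one of the two sides of $\Sigma$, and let $u$ be bounded and harmonic on $W\setminus F$, continuous up to $\Sigma\setminus F$, and tend to $0$ at q.e.\ point of $F$. Then
\begin{equation}\label{eq:stop}
u(z)=\mathbb E_z\bigl[u(X_{\tau_\Sigma});\ \tau_\Sigma<\tau_F\bigr]\qquad(z\in W\setminus F).
\end{equation}

As a first application let $F\subset\overline{\mathbb D}$ be compact and nonpolar with connected complement, and let $a,b\in\mathbb C\setminus F$. With $G=G_{\widehat{\mathbb C}\setminus F}$, the function $z\mapsto G(z,b)+\log|z-b|-g_F(z)$ is bounded and harmonic on $\widehat{\mathbb C}\setminus F$, since the singularities at $b$ and at $\infty$ cancel, and its boundary values are $\log|t-b|\le\log(|b|+1)$ at q.e.\ $t$. Therefore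
\begin{equation}\label{eq:Gab}
G_{\widehat{\mathbb C}\setminus F}(a,b)\le\log\frac1{|a-b|}+g_F(a)+\log(|b|+1).
\end{equation}

\subsection*{The Martin boundary}
Let $U$ have a Green function and let $w_0\in U$. Consider sequences $y_n\in U$ that leave every compact subset of $U$ and for which $G_U(\cdot,y_n)/G_U(w_0,y_n)$ converges locally uniformly. The limits are positive harmonic functions equal to $1$ at $w_0$. The points $\zeta$ of the Martin boundary correspond to these limits, which are the kernels $k^U(\cdot,\zeta)$. Every positive harmonic $h$ on $U$ has a representation $h=\int k^U(\cdot,\zeta)\,d\nu(\zeta)$ with a measure $\nu$ of total mass $h(w_0)$. If $U$ is bounded by two disjoint circles, the Martin boundary is $\partial U$, the kernel $k^U(\cdot,\zeta)$ is the Poisson kernel divided by its value at $w_0$, it is jointly continuous on $U\times\partial U$, and $\nu$ does not charge an open boundary arc on which $h$ vanishes continuously.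

\subsection*{Four estimates}

\begin{lemma}\label{lem:tools}
\begin{itemize}
\item[(a)] Let $L>2\pi$ and $\delta(L)=\frac{4\pi}{L-2\pi}$. If $u>0$ is harmonic in $\{r<|z-p|<re^L\}$, then $\max u\le(1+\delta(L))\min u$ on the middle circle $|z-p|=re^{L/2}$. For $L\ge20$ we have $\delta(L)\le20/L$.
\item[(b)] If $u>0$ is harmonic in $\{|z|>1\}\cup\{\infty\}$ and $|z|\ge A>1$, then $u(z)\le\frac{A+1}{A-1}\,u(\infty)$.
\item[(c)] If $u$ is harmonic and $|u|\le\eta$ in $D(z,d)$, then $|\nabla u(z)|\le2\eta/d$.
\item[(d)] If $F\subset\overline{D(0,2)}$ is compact and nonpolar, then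
\[
\mathbb P_0\bigl(\text{hit }F\text{ before leaving }D(0,4)\bigr)\ge\frac{\log2}{\log(8/\operatorname{cap}F)}.
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) In the coordinate $\log(z-p)$ the annulus lifts to a strip of width $L$. Apply Harnack's inequality in the disc of radius $L/2$ centered at a minimum point on the middle line; a maximum point lies at distance at most $\pi$, and $\frac{L/2+\pi}{L/2-\pi}=1+\delta(L)$. The inequality $\delta(L)\le20/L$ is equivalent to $L(20-4\pi)\ge40\pi$, which holds for $L\ge17$.

(b) This is Harnack's inequality in $\mathbb D$ for $u(1/z)$.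

(c) For $d'<d$ the Poisson formula gives $(u_x+iu_y)(z)=\frac1{\pi d'}\int_0^{2\pi}u(z+d'e^{i\phi})e^{i\phi}\,d\phi$.

(d) We may assume $0\notin F$. Let $u=\int G_{D(0,4)}(\cdot,t)\,d\mu_F(t)$. For $|x|<4$ and $|t|\le2$ we have $G_{D(0,4)}(x,t)=\log\frac{|16-x\bar t|}{4|x-t|}\le\log\frac8{|x-t|}$, so $u\le\log(8/\operatorname{cap}F)$ by Frostman's theorem. Since $u$ is harmonic off $F$ and vanishes on $\partial D(0,4)$, the maximum principle bounds $u(0)$ by $\log(8/\operatorname{cap}F)$ times the probability in question. Finally $u(0)=\int\log\frac4{|t|}\,d\mu_F(t)\ge\log2$.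
\end{proof}

\section{A thin annulus on which descent is expensive}\label{sec:annulus}

Let $\ell\ge10$ and let
\[
\mathcal A=\{z=x+iy:|y|<\tfrac\pi2\}\,/\,2\ell\mathbb Z
\]
be the strip of width $\pi$ made periodic, with base point $0$. The map $z\mapsto e^{i\pi z/\ell}$ sends $\mathcal A$ conformally onto the round annulus $\{e^{-\chi}<|Z|<e^{\chi}\}$, $\chi=\pi^2/(2\ell)$, and $0$ to $1$. Let $d$ be the distance on the circle $\mathbb R/2\ell\mathbb Z$. Unless said otherwise, points of this circle are represented in $[-\ell,\ell]$, so that $|x|=d(0,x)$. Let $g$ be the Green function of $\mathcal A$ with pole $0$, and $k_\zeta$ the Poisson kernel normalized by $k_\zeta(0)=1$. A thin annulus is nearly one-dimensional, and we reduce Proposition~\ref{prop:annulus} to a problem on $\mathbb R/2\ell\mathbb Z$.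

\subsection{The kernels}

\begin{lemma}\label{lem:kernels}
For $z=x+iy\in\mathcal A$ and $\zeta=\xi\pm\frac{i\pi}2\in\partial\mathcal A$,
\[
|\nabla g(z)|\ge\tfrac12e^{-|x|}\quad\text{if }|x|\le\ell-1,\qquad\qquad k_\zeta(z)\ge\tfrac1{12}\cos y\;e^{|\xi|-d(x,\xi)} .
\]
\end{lemma}

\begin{proof}
The map $\tanh\frac z2$ sends the strip onto $\mathbb D$, so the Green function of the strip with pole $0$ is $\operatorname{Re}\log\coth\frac z2$, and $(\log\coth\frac z2)'=-1/\sinh z$. The function $g$ is its periodization, so $|\nabla g(z)|=\bigl|\sum_{n\in\mathbb Z}1/\sinh(z-2\ell n)\bigr|$. From $|\sinh z|^2=\sinh^2x+\sin^2y$ we get $\sinh|x|\le|\sinh z|\le\cosh x$. The term $n=0$ therefore has modulus at least $e^{-|x|}$. For $|x|\le\ell-1$ the numbers $|x-2\ell n|$, $n\ne0$, are $2\ell n+|x|$ and $2\ell n-|x|\ge2\ell(n-1)+|x|+2$ with $n\ge1$. All of them are at least $11$, and $1/\sinh t\le2.01e^{-t}$ for $t\ge11$. So the other terms sum to at most $2.01\,e^{-|x|}(e^{-2}+e^{-20})/(1-e^{-20})\le0.3\,e^{-|x|}$.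

The map $e^z$ sends the strip onto the right half-plane, and $|e^z\mp ie^\xi|^2=2e^{x+\xi}(\cosh(x-\xi)\mp\sin y)$. Hence the Poisson kernel of the strip at $\xi\pm\frac{i\pi}2$, with respect to $d\xi$, is
\begin{equation}\label{eq:poisson}
\frac1\pi\,\frac{e^x\cos y\cdot e^\xi}{|e^z\mp ie^\xi|^2}=\frac1{2\pi}\,\frac{\cos y}{\cosh(x-\xi)\mp\sin y}\ \ge\ \frac1{4\pi}\cos y\;e^{-|x-\xi|},
\end{equation}
and at $z=0$ it equals $\frac1{2\pi}\operatorname{sech}\xi\le\frac1\pi e^{-|\xi|}$. The Poisson kernel of $\mathcal A$ is the periodization of \eqref{eq:poisson}. At $z$ we keep only the nearest term, which is at least $\frac1{4\pi}\cos y\,e^{-d(x,\xi)}$. At $0$ we use that for $|\xi|\le\ell$ and $a\ge1$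
\begin{equation}\label{eq:persum}
\sum_{n\in\mathbb Z}e^{-a|\xi+2\ell n|}\le\frac{2e^{-a|\xi|}}{1-e^{-20}}\le3e^{-a|\xi|},
\end{equation}
because the numbers $|\xi+2\ell n|$ are $2\ell n+|\xi|$, $n\ge0$, and $2\ell n-|\xi|\ge2\ell(n-1)+|\xi|$, $n\ge1$. The value at $0$ is thus at most $\frac3\pi e^{-|\xi|}$, and the quotient is at least $\frac1{12}\cos y\,e^{|\xi|-d(x,\xi)}$.
\end{proof}

Some restriction on $x$ in the first bound is necessary: at $z=\ell$ the terms $n$ and $1-n$ cancel, and $\nabla g=0$.

\subsection{Averaging across the strip}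

The factor $\cos y$ in the bound for $k_\zeta$ suggests averaging $v$ against $\cos y$ on vertical segments. Since $\cos y$ vanishes at $\pm\frac\pi2$ and $(\cos y)''=-\cos y$, the average satisfies an ordinary differential equation driven by the boundary values. We prescribe the average and read off the boundary values. For a Lipschitz function $V$ on $\mathbb R/2\ell\mathbb Z$ put
\[
\Psi_V(\xi)=\int_{|x|\le\ell-1}|V'(x)|\,\mathrm w_\xi(x)\,dx,\qquad \mathrm w_\xi(x)=e^{|\xi|-|x|-d(x,\xi)},\qquad S(x)=\sum_{n\in\mathbb Z}\operatorname{sech}^3(x+2\ell n).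
\]
Since $|\xi|=d(0,\xi)$, the triangle inequality shows that $\mathrm w_\xi\le1$ and that $\log\mathrm w_\xi(x)$ is $2$-Lipschitz in $\xi$. Hence $\Psi_V(\xi')\le e^{2d(\xi,\xi')}\Psi_V(\xi)$.

\begin{lemma}\label{lem:ode}
Let $V\in C^\infty(\mathbb R/2\ell\mathbb Z)$, put $f(x\pm\frac{i\pi}2)=\frac12(V-V'')(x)$, and let $v$ be the harmonic extension of $f$ to $\mathcal A$. Then
\[
I_{\mathcal A}(v,\xi\pm\tfrac{i\pi}2)\ge\tfrac1{24}\Psi_V(\xi),\qquad v(0)=\frac1\pi\int_{\mathbb R/2\ell\mathbb Z}V\,S\,dx .
\]
\end{lemma}

\begin{proof}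
The function $v$ is smooth up to the boundary. Let $V_1(x)=\int_{-\pi/2}^{\pi/2}v(x+iy)\cos y\,dy$. Two integrations by parts give
\[
\int v_{yy}\cos y\,dy=\int v_y\sin y\,dy=\bigl[v\sin y\bigr]_{-\pi/2}^{\pi/2}-V_1=2f-V_1 ,
\]
so $V_1''=-\int v_{yy}\cos y\,dy=V_1-2f$. Also $V''=V-2f$. The difference $V_1-V$ is a periodic combination of $e^x$ and $e^{-x}$, hence $0$. Therefore $|V'(x)|\le\int|\nabla v|\cos y\,dy$, and the first claim follows from Lemma~\ref{lem:kernels} by integrating over $|x|\le\ell-1$ only. For the second, use \eqref{eq:poisson} at $z=0$ on both boundary lines, integrate by parts, and use $\operatorname{sech}''=\operatorname{sech}-2\operatorname{sech}^3$: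
\[
v(0)=\frac1{2\pi}\int_{\mathbb R}(V-V'')\operatorname{sech}x\,dx=\frac1\pi\int_{\mathbb R}V\operatorname{sech}^3x\,dx .\qedhere
\]
\end{proof}

So we need a profile $V$ as in the following lemma.

\begin{lemma}\label{lem:profile}
For every $\kappa\in(0,\frac1{24}]$ there are $\ell\ge10$ and $V\in C^\infty(\mathbb R/2\ell\mathbb Z)$ with
\begin{equation}\label{eq:profile}
V''-V\le\kappa\,\Psi_V,\qquad\Psi_V>0,\qquad\int VS\,dx=0 .
\end{equation}
\end{lemma}

\begin{proof}[Proof of Proposition~\ref{prop:annulus} from Lemma~\ref{lem:profile}]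
Take $\kappa=\frac1{24N}$ and $f,v$ as in Lemma~\ref{lem:ode}. Then $v(0)=0$, $I_{\mathcal A}(v,\zeta)>0$, and $(v(0)-v(\zeta))^+=f^-(\zeta)=\frac12(V''-V)^+(\xi)\le\frac\kappa2\Psi_V(\xi)\le12\kappa\,I_{\mathcal A}(v,\zeta)=\frac1{2N}I_{\mathcal A}(v,\zeta)$.
\end{proof}

\subsection{One route and two routes}\label{sub:routes}

Before constructing $V$ we look at the weight. Let $0\le\xi\le\ell$. On the short route $[0,\xi]$ from $0$ to $\xi$ the weight is $1$, so $\Psi_V(\xi)$ contains the variation of $V$ along it. At $x=-t<0$ we have $d(x,\xi)=\min(\xi+t,\,2\ell-\xi-t)$, so $\mathrm w_\xi(-t)=\max(e^{-2t},e^{-2(\ell-\xi)})$. Thus the long route carries a weight of at least $e^{-2(\ell-\xi)}$, and this is at least $e^{-2}$ when $\xi$ is within distance $1$ of the antipode $\ell$.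

Consider the model with one route only. Replace the circle by the line and $\Psi_V(\xi)$ by the variation of $V$ between $0$ and $\xi$. Suppose that $V\in C^2(\mathbb R)$ satisfies the first inequality of \eqref{eq:profile} in this sense, with $\kappa<1$, and that $V(0)=0$, $V'(0)>0$. Put $W(t)=-V(-t)$. As long as $W'>0$ on $[0,t]$, the variation equals $W(t)$, and the inequality says $W''\ge(1-\kappa)W\ge0$. Hence $W'$ never falls below $W'(0)$, and $V$ is unbounded. A descending branch cannot turn around on its own: at a minimum of depth $Y$ one has $V''-V\ge Y$, which requires a cost $Y/\kappa$, and the branch has only accumulated $Y$.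

On the circle the turn can be paid for by the other route. To the right of $0$ let $V=\sinh x$. Then $V''-V=0$, nothing has to be paid, and a variation of order $e^\ell$ accumulates. To the left of $0$ use the allowance $V''-V=\frac\kappa2|V|$, which makes $V$ descend only like $-e^{\lambda|x|}$ with $\lambda=\sqrt{1-\kappa/2}<1$. Near the antipode both routes count, the available cost is of order $e^{\ell}$, and for large $\ell$ this is far more than $e^{\lambda\ell}/\kappa$. So the two branches can be joined there. Downward jumps of $V'$ are free, since they only make $V''-V$ more negative. A parameter $\beta$, the slope to the left of $0$, will be tuned to get $\int VS=0$. This normalization is what makes the problem nontrivial: without it a large constant added to any nonconstant $V$ gives $V''-V<0$.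

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[->] (-4.6,0) -- (6.6,0) node[right] {$x$};
\draw[thick,domain=-4:0,samples=30] plot (\x,{0.2*sinh(0.6*\x)});
\draw[thick,domain=0:3.5,samples=30] plot (\x,{0.08*sinh(1.2*\x)});
\draw[thick,domain=3.5:6,samples=30] plot (\x,{2.61*(cosh(6-\x)-1)-1.09*cosh(6-\x)-0.67*sinh(6-\x)});
\draw[dotted] (3.5,0) -- (3.5,2.67) node[above] {$\sinh b$};
\draw[dotted] (-4,0) -- (-4,-1.09) node[left] {$-Y_0$};
\draw[dotted] (6,0) -- (6,-1.09) node[right] {$-Y_0$};
\node[above] at (-4,0) {$-(\ell-1)$};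
\node[above] at (0,0) {$0$};
\node[below] at (3.5,0) {$b$};
\node[above] at (6,0) {$\ell+1$};
\end{tikzpicture}
\caption{The profile $V_0$ on the circle $\mathbb R/2\ell\mathbb Z=[-(\ell-1),\ell+1]$ with endpoints glued (schematic, not to scale). It rises like $e^{x}$ on $[0,b]$ and descends more slowly, like $-e^{\lambda|x|}$ with $\lambda<1$, on $[-(\ell-1),0]$. The two branches are joined on $[b,\ell+1]$, near the antipode $\ell$ of the base point $0$.}
\label{fig:profile}
\end{figure}

\subsection{Proof of Lemma~\ref{lem:profile}}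

\emph{Step 1: a piecewise smooth profile.} Let $\lambda=\sqrt{1-\kappa/2}\in(0.98,1)$ and define $s>0$ by $\cosh s=1+4e^2/\kappa$; then $s>2$. For $\beta\in[1,3]$ put
\[
b=\ell+1-s<\ell-1,\qquad Y_0=\beta\lambda^{-1}\sinh\lambda(\ell-1),\qquad Y_1=\beta\cosh\lambda(\ell-1).
\]
Then $Y_0+Y_1\le4e^{\lambda\ell}$. Since $\lambda<1$ and $s$ depends only on $\kappa$, for all large $\ell$ and all $\beta\in[1,3]$
\begin{equation}\label{eq:ell}
(Y_0+Y_1)\cosh s\le\sinh b,\qquad b\ge1 .
\end{equation}
This is the only place where $\lambda<1$ is needed for the inequality in \eqref{eq:profile}. Identify $\mathbb R/2\ell\mathbb Z$ with $[-(\ell-1),\ell+1]$, endpoints glued, and set (Figure~\ref{fig:profile})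
\[
V_0(x)=\begin{cases}\beta\lambda^{-1}\sinh\lambda x,&-(\ell-1)\le x\le0,\\[2pt] \sinh x,&0\le x\le b,\\[2pt] q(\cosh\sigma-1)-Y_0\cosh\sigma-Y_1\sinh\sigma,\quad\sigma=\ell+1-x,&b\le x\le\ell+1,\end{cases}
\]
\[
q=\frac{\sinh b+Y_0\cosh s+Y_1\sinh s}{\cosh s-1}.
\]
The third piece solves $V''-V=q$ with value $-Y_0$ and $x$-derivative $Y_1$ at $\sigma=0$; these are the value and the derivative of the first piece at $-(\ell-1)$. The constant $q$ is chosen so that the value at $\sigma=s$ is $\sinh b$. So $V_0$ is continuous, and it is $C^1$ at the glued point. At $0$ the derivative drops from $\beta$ to $1$. At $b$ it passes from $\cosh b$ to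
\[
-q\sinh s+Y_0\sinh s+Y_1\cosh s\le(Y_0+Y_1)\cosh s\le\sinh b<\cosh b ,
\]
again a drop. Hence, as distributions, $V_0''-V_0\le\psi$, where
\[
\psi=\tfrac\kappa2|V_0|\ \text{ on }(-(\ell-1),0),\qquad\psi=0\ \text{ on }(0,b),\qquad\psi=q\ \text{ on }(b,\ell+1).
\]
By \eqref{eq:ell} and the choice of $s$,
\begin{equation}\label{eq:q}
q\le\frac{2\sinh b}{\cosh s-1}=\frac\kappa2\,e^{-2}\sinh b .
\end{equation}

\emph{Step 2: $\psi\le\frac\kappa2\Psi_{V_0}$ and $\Psi_{V_0}\ge0.4$.} On $(0,b)$ the first inequality is trivial. There are three further ranges.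
\begin{itemize}
\item $\xi=-t$ with $0<t<\ell-1$. The weight is $1$ on $[-t,0]$, so $\Psi_{V_0}(\xi)\ge\int_{-t}^0|V_0'|=|V_0(\xi)|$.
\item $b<\xi\le\ell$. The weight is $1$ on $[0,b]\subset[0,\ell-1]$, so $\Psi_{V_0}(\xi)\ge\sinh b$; use \eqref{eq:q}.
\item The arc $[\ell,\ell+1]$, whose points are $\xi=-t$ with $\ell-1\le t\le\ell$. Here $[0,b]$ lies on the long route. For $x\in[0,b]$ we have $d(x,\xi)\le2\ell-t-x$, so $\mathrm w_\xi(x)\ge e^{2t-2\ell}\ge e^{-2}$ and $\Psi_{V_0}(\xi)\ge e^{-2}\sinh b$; use \eqref{eq:q}.
\end{itemize}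
For every $\xi$ and $x\in[0,1]\subset[0,b]$ we have $d(x,\xi)\le|\xi|+x$, so $\mathrm w_\xi(x)\ge e^{-2x}$ and $\Psi_{V_0}(\xi)\ge\int_0^1e^{-2x}\cosh x\,dx\ge\frac12(1-e^{-2})\ge0.4$.

\emph{Step 3: a sign change in $\beta$.} Let $\mathcal J(\beta)=\int V_0S\,dx$. By $\operatorname{sech}^3x\le8e^{-3|x|}$ and \eqref{eq:persum}, $S(x)\le24e^{-3d(0,x)}$. On $[b,\ell+1]$ we have $d(0,x)\ge b$ and, by \eqref{eq:ell}, $|V_0|\le q(\cosh s-1)+(Y_0+Y_1)\cosh s\le3\sinh b$; this arc contributes at most $72\,s\,e^{-2b}$, which tends to $0$ as $\ell\to\infty$. On $[-(\ell-1),b]$ the formula for $V_0$ does not depend on $\ell$, $|V_0|S\le48e^{-2|x|}$, and $S\to\operatorname{sech}^3$ pointwise. By dominated convergence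
\[
\mathcal J(\beta)\longrightarrow\int_0^\infty\bigl(\sinh x-\beta\lambda^{-1}\sinh\lambda x\bigr)\operatorname{sech}^3x\,dx\qquad(\ell\to\infty).
\]
For $\beta=1$ the limit is positive, since $\lambda^{-1}\sinh\lambda x<\sinh x$ by comparison of power series. For $\beta=3$ use $\int_0^\infty\sinh x\operatorname{sech}^3x\,dx=\frac12$, $\lambda^{-1}\sinh\lambda x\ge x$ and $\operatorname{sech}x\ge e^{-x^2/2}\ge1-\frac{x^2}2$: the limit is at most $\frac12-3\int_0^1x(1-\frac{x^2}2)^3dx=\frac12-\frac{45}{64}<0$. Fix $\ell\ge10$ with \eqref{eq:ell} and $\mathcal J(1)>0>\mathcal J(3)$.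

\emph{Step 4: smoothing.} The jumps of $V_0'$ would put point masses into the boundary data, so we mollify. Let $V=V_0*\varrho_\varepsilon$, with $\varrho_\varepsilon\ge0$ smooth, of integral $1$, supported in $[-\varepsilon,\varepsilon]$. The function $V_0$ is affine in $\beta$, with Lipschitz coefficients. Hence $r_\varepsilon=\sup_{\beta\in[1,3]}\|V'-V_0'\|_{L^1}\to0$, and $\int VS$ is an affine function of $\beta$ that tends to $\mathcal J(\beta)$. For small $\varepsilon$ it changes sign on $[1,3]$, and we choose $\beta$ with $\int VS=0$. Since $\mathrm w_\xi\le1$, we have $|\Psi_V-\Psi_{V_0}|\le r_\varepsilon$, so $\Psi_V\ge0.4-r_\varepsilon>0$. By Steps 1 and 2 and the Lipschitz property of $\log\Psi_{V_0}$,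
\[
V''-V\le\psi*\varrho_\varepsilon\le\tfrac\kappa2\,\Psi_{V_0}*\varrho_\varepsilon\le\tfrac\kappa2e^{2\varepsilon}\Psi_{V_0}\le\tfrac\kappa2e^{2\varepsilon}(\Psi_V+r_\varepsilon)\le\kappa\Psi_V
\]
as soon as $e^{2\varepsilon}\le\frac32$ and $r_\varepsilon\le0.1$, for then $r_\varepsilon\le\frac13\Psi_V$. \qed

\subsection{The block}

For nesting we need the annulus as the exterior of two discs with base point $\infty$, and we need the cost to be collected on a compact set, because only there will it be stable under perturbation of the domain. Let $K$ be a union of two disjoint closed discs, $k_K(\cdot,\zeta)$ the Martin kernel of $\widehat{\mathbb C}\setminus K$ normalized at $\infty$, and, for continuous $f$ on $\partial K$, let $v_K$ be the harmonic extension of $f$ to $\widehat{\mathbb C}\setminus K$. For compact $Q\subset\mathbb C\setminus K$ put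
\[
a_Q(\zeta)=\int_Q|\nabla v_K|\,|\nabla g_K|\,k_K(\cdot,\zeta)\,dA,\qquad\zeta\in\partial K ,
\]
a continuous function of $\zeta$.

\begin{lemma}\label{lem:block}
For every $N\ge1$ there are a union $K\subset\{|z|<\frac12\}$ of two disjoint closed discs of radius $\frac18$, a continuous function $f$ on $\partial K$ with $\max|f|=\frac14$ and $v_K(\infty)=0$, and a compact set $Q\subset\mathbb C\setminus K$ such that $a_Q(\zeta)>Nf^-(\zeta)$ for all $\zeta\in\partial K$. In particular $\min a_Q>0$.
\end{lemma}

\begin{proof}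
Take $\{e^{-\chi}<|Z|<e^\chi\}$ with base point $1$ and the function $v$ with $v(1)=0$ constructed above, and apply $T(Z)=\frac{\sinh\chi}8\cdot\frac{Z+1}{Z-1}$, which sends $1$ to $\infty$. The image of the circle $|Z|=e^\chi$ is symmetric about $\mathbb R$ and passes through $T(-e^\chi)=\frac{\sinh\chi}8\tanh\frac\chi2$ and $T(e^\chi)=\frac{\sinh\chi}8\coth\frac\chi2$. Since $\coth\frac\chi2-\tanh\frac\chi2=2/\sinh\chi$ and $\coth\frac\chi2+\tanh\frac\chi2=2\coth\chi$, it has radius $\frac18$ and center $\frac18\cosh\chi$. As $T(1/Z)=-T(Z)$, the other circle goes to the mirror image. Because $1<\cosh\chi\le\cosh\frac{\pi^2}{20}<1.13$, the two closed discs are disjoint and lie in $\{|z|<\frac12\}$.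

Exhaust $\mathbb C\setminus K$ by an increasing sequence of compact sets $Q^n$. Then $a_{Q^n}(\zeta)$ increases to the full cost, which by Proposition~\ref{prop:annulus} is positive and at least $2Nf^-(\zeta)$, hence strictly larger than $Nf^-(\zeta)$. The sets $\{\zeta:a_{Q^n}(\zeta)>Nf^-(\zeta)\}$ are open, increase, and cover $\partial K$; by compactness one of them is $\partial K$. Finally $f\not\equiv0$ because the cost is positive, and multiplying $f$ by a positive constant preserves the inequality and gives $\max|f|=\frac14$.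
\end{proof}

\section{Replacing two circles by many small holes}\label{sec:holes}

The boundary of a block is a dead end. To continue, we remove $K$ and put small sets $F_1,\dots,F_m$ along $\partial K$, each of which will be a scaled copy of the rest of the construction. Two requirements compete. Each $F_i$ must be surrounded by an empty annulus of large logarithmic width $L$, so that by Lemma~\ref{lem:tools}(a) its fine structure is invisible from outside; this makes $F_i$ smaller than the spacing $1/m$ by a factor $e^{-L}$. And the union $F$ must absorb Brownian motion almost as $\partial K$ does. The resolution is the order of the quantifiers: $L$ is fixed first, then $m\to\infty$. Each visit to $\partial K$ ends in $F$ with a probability bounded below in terms of $L$, and a path near $\partial K$ returns to $\partial K$ many times before it travels a distance much larger than $1/m$.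

Fix $K,f$ as in Lemma~\ref{lem:block}, let $\gamma$ be the distance between the two discs, and fix $L\ge8$. For even $m\ge4$ let $p_1,\dots,p_m\in\partial K$ consist of $m/2$ equally spaced points on each circle, and put
\[
R=\frac1{4m},\qquad\rho=Re^{-L},\qquad\Gamma_i=\{|z-p_i|=\rho e^{L/2}\}.
\]
We always assume $R\le\gamma/16$. Neighbors on one circle are at distance $\frac14\sin\frac{2\pi}m\ge\frac1m$, and points on different circles at distance at least $\gamma$, so $|p_i-p_{i'}|\ge4R$ for $i\ne i'$. Every point of $\partial K$ is within $\frac\pi{4m}<\frac1m$ of some $p_i$. See Figure~\ref{fig:holes}.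

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\draw[dashed] (-1.3,0) circle (1.1);
\draw[dashed] (1.3,0) circle (1.1);
\foreach \a in {15,45,...,345} {
  \fill[shift={(-1.3,0)}] (\a:1.1) circle (0.045);
  \fill[shift={(1.3,0)}] (\a:1.1) circle (0.045);
}
\draw[shift={(1.3,0)}] (15:1.1) circle (0.16);
\draw[dotted] (2.5,0.36) -- (4.05,0.6);
\draw (5.3,0) circle (1.35);
\draw[thick] (5.3,0) circle (0.65);
\fill (5.3,0) circle (0.13);
\draw[dashed] (5.3,-1.6) -- (5.3,1.6);
\node at (5.62,0.16) {$F_i$};
\node at (6.0,-0.62) {$\Gamma_i$};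
\node[right] at (6.4,1.0) {$D(p_i,R)$};
\node[above] at (5.3,1.6) {$\partial K$};
\end{tikzpicture}
\caption{Left: the two circles of $\partial K$ (dashed) are replaced by $m$ small holes. Right: one hole enlarged. The set $F_i$ lies in $\overline{D(p_i,\rho)}$, the annulus $\rho<|z-p_i|<R=\rho e^{L}$ is free of holes, and $\Gamma_i$ is its middle circle $|z-p_i|=\rho e^{L/2}$ (not to scale).}
\label{fig:holes}
\end{figure}

\begin{definition}
A set $F=F_1\cup\dots\cup F_m$ is \emph{admissible} if each $F_i\subset\overline{D(p_i,\rho)}$ is compact, has connected complement, and satisfies $\operatorname{cap}F_i\ge\rho/16$.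
\end{definition}

The complement of an admissible set is connected: a point of $D(p_i,R)\setminus F_i$ can be joined to $\partial D(p_i,R)$ off $F_i$, and the complement of the disjoint discs $D(p_i,R)$ is connected. The capacity condition says that $F_i$ fills a definite part of its disc; polar holes would not be seen by Brownian motion at all.

\begin{lemma}\label{lem:absorb}
There is $C=C(L)$ such that for all admissible $F$, all $0<r\le\frac1{16}$ and all $x\in\mathbb C$
\[
\mathbb P_x\bigl(\text{leave }D(x,r)\text{ before hitting }F\bigr)\le\frac{C\operatorname{dist}(x,\partial K)}r+\frac C{mr}.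
\]
\end{lemma}

\begin{proof}
\emph{(a) One visit.} For $z\in\partial K$ some $F_i$ lies in $\overline{D(z,\frac2m)}$, and $m\operatorname{cap}F_i\ge e^{-L}/64$. Lemma~\ref{lem:tools}(d), scaled by $m$, shows that $F$ is hit before leaving $D(z,\frac4m)$ with probability at least $c_0=\log2/\log(512e^L)\in(0,1)$.

\emph{(b) Return to $\partial K$.} For all $x$ and $0<t\le\frac14$,
\begin{equation}\label{eq:return}
\mathbb P_x\bigl(\text{leave }D(x,t)\text{ before hitting }\partial K\bigr)\le8\operatorname{dist}(x,\partial K)/t .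
\end{equation}
Let $d=\operatorname{dist}(x,\partial K)$; we may assume $0<d\le t/2$. Let $z$ be a nearest point of $\partial K$, lying on the circle $\Sigma$ of radius $\frac18$. Let $D'$ be the closed disc of radius $r'=t/8\le\frac1{32}$ and center $z'$ that is tangent to $\Sigma$ at $z$ and lies on the side of $\Sigma$ not containing $x$. A path from $x$ meets $\Sigma$ no later than $D'$, and $D(z,t/2)\subset D(x,t)$. So the probability is at most that of reaching $|y-z|=t/2$ before $D'$. The function $u(y)=\log(|y-z'|/r')$ is harmonic and nonnegative off $D'$, and $u\ge\log3>1$ on $|y-z|=t/2=4r'$. Since $x,z,z'$ are collinear, $u(x)=\log(1+d/r')\le8d/t$, and \eqref{eq:return} follows.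

\emph{(c) Iteration.} Let $\Pi(r)$ be the supremum, over starting points $z\in\partial K$, of the probability in the lemma, and let $\theta=c_0/2$. If $\theta r<\frac8m$, then $\Pi(r)\le1\le\frac8{m\theta r}$. Let $\theta r\ge\frac8m$. Run the path from $z$ until it leaves $D(z,\frac4m)$; by (a) it avoids $F$ so far with probability at most $1-c_0$. It is now at a point $x$ with $\operatorname{dist}(x,\partial K)\le\frac4m$ and $D(x,\frac{\theta r}2)\subset D(z,\theta r)$. By \eqref{eq:return} it leaves $D(z,\theta r)$ before returning to $\partial K$ with probability at most $\frac{64}{m\theta r}$. Otherwise it hits $F$, or it restarts from a point of $\partial K$ within $\theta r$ of $z$ and still has to travel the distance $(1-\theta)r$. Thus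
\[
\Pi(r)\le\frac{64}{m\theta r}+(1-c_0)\,\Pi\bigl((1-\theta)r\bigr).
\]
Let $C_1=\frac{128}{\theta c_0}$. Since $(1-\theta)^2\ge1-c_0$, we have $\frac{1-c_0}{1-\theta}\le1-\frac{c_0}2$. If $\Pi((1-\theta)r)\le\frac{C_1}{m(1-\theta)r}$, then $\Pi(r)\le\frac1{mr}\bigl(\frac{64}\theta+(1-\frac{c_0}2)C_1\bigr)=\frac{C_1}{mr}$. The sequence $r,(1-\theta)r,\dots$ reaches the range $\theta r<\frac8m$ after finitely many steps, so $\Pi(r)\le\frac{C_1}{mr}$ by induction.

For general $x$, the path either leaves $D(x,\frac r2)$ before hitting $\partial K$, with probability at most $16\operatorname{dist}(x,\partial K)/r$, or hits $F$, or restarts from a point of $\partial K\cap\overline{D(x,\frac r2)}$, from which it escapes with probability at most $\Pi(\frac r2)\le\frac{2C_1}{mr}$.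
\end{proof}

The integrand of $a_Q$ has three factors, and each needs a counterpart for $\widehat{\mathbb C}\setminus F$. For $g_K$ it is $g_F$. For $v_K$ it is the function with boundary value $f(p_i)$ on $F_i$. For $k_K(\cdot,p_i)$ it should be a Martin kernel with pole in $F_i$; seen from outside $\Gamma_i$, any such kernel is nearly proportional to the probability of reaching $\Gamma_i$. So we put
\[
V_F(z)=\sum_if(p_i)\,\omega_z(F_i;\widehat{\mathbb C}\setminus F),\qquad h_i(z)=\mathbb P_z(\tau_{\Gamma_i}<\tau_F),\qquad\tilde k_i=\frac{h_i}{h_i(\infty)} .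
\]

\begin{lemma}\label{lem:approx}
Given $K,f,L$ as above, a compact set $Q'\subset\mathbb C\setminus K$ and $\eta>0$, there is $m^0$ such that for all even $m\ge m^0$ we have $R\le\gamma/16$ and $\operatorname{dist}(Q',K)>2/m$, and for all admissible $F$:
\begin{itemize}
\item[(i)] $\operatorname{cap}F\ge\frac1{16}$, and $|g_F-g_K|\le\eta$ on $Q'$;
\item[(ii)] $|V_F-v_K|\le\eta$ on $Q'\cup\{\infty\}$;
\item[(iii)] $|\tilde k_i-k_K(\cdot,p_i)|\le\eta$ on $Q'$ for every $i$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $m\ge256$ and $\varepsilon_m=Cm^{-1/2}$. By Lemma~\ref{lem:absorb} with $r=m^{-1/2}$, a path from $x\in\partial K$ hits $F$ before leaving $D(x,m^{-1/2})$ with probability at least $1-\varepsilon_m$. All limits below are uniform in $F$.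

(i) The function $u=g_F-g_K$ is bounded and harmonic on $\widehat{\mathbb C}\setminus(K\cup F)$, with $u(\infty)=\log\frac1{\operatorname{cap}F}-\log\frac1{\operatorname{cap}K}$ by \eqref{eq:gpot}. At $x\in\partial K\setminus F$ we have $g_K=0$ and, by \eqref{eq:stop} for the circle $|z-x|=m^{-1/2}$ and \eqref{eq:gpot},
\[
0\le g_F(x)\le\varepsilon_m\sup_{|z|\le2}g_F\le\varepsilon_m\Bigl(\log3+\log\frac1{\operatorname{cap}F}\Bigr).
\]
At q.e.\ boundary point in $F$ we have $g_F\to0$ and $0\le g_K\le\sup\{g_K(z):\operatorname{dist}(z,K)\le\rho\}$, which tends to $0$ as $m\to\infty$. The maximum principle at $\infty$ and $\operatorname{cap}K\ge\frac18$ give $(1-\varepsilon_m)\log\frac1{\operatorname{cap}F}\le\log8+\varepsilon_m\log3$, so $\operatorname{cap}F\ge\frac1{16}$ for large $m$. Then the boundary values of $u$ tend to $0$ uniformly, and so does $u$.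

(ii) The function $v_K$, equal to $f$ on $\partial K$, is uniformly continuous on $\overline{\mathbb D}\setminus\operatorname{int}K$ and bounded by $\frac14$. Let $T=\tau_{K\cup F}$, and let $\iota$ be the index with $X_{\tau_F}\in F_\iota$. For $z\notin K\cup F$ we have $v_K(z)=\mathbb E_z[v_K(X_T)]$ and $V_F(z)=\mathbb E_z[v_K(p_\iota)]$. If $X_T\in F$, then $|p_\iota-X_T|\le\rho$. If $X_T\in\partial K$, then $|p_\iota-X_T|\le m^{-1/2}+\rho$ except with conditional probability at most $\varepsilon_m$. Hence $|V_F-v_K|\to0$ uniformly.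

(iii) Both $h_i(z)$ and $h_i(\infty)$ tend to $0$, so we need their order of magnitude, which is $1/m$. We show that $\tilde k_i$ is bounded away from $p_i$ and then identify the limit by its boundary behavior. The constants $c,C>0$ depend only on $K$ and $L$, and $C_r$ also on $r$. Let $G=G_{\widehat{\mathbb C}\setminus F}$ and let $m$ be so large that $\operatorname{cap}F\ge\frac1{16}$.

\emph{Step 1: comparison with a Green function.} Choose $y_i$ with $|y_i-p_i|=\rho e^{L/4}$, inside $\Gamma_i$. Then $c\le G(\cdot,y_i)\le C$ on $\Gamma_i$. For the lower bound, $G$ dominates the Green function of $\{\rho<|z-p_i|<R\}$, which after scaling is $\{1<|z|<e^L\}$, with the pole on $|z|=e^{L/4}$ and the argument on $|z|=e^{L/2}$. For the upper bound, $G\le G_{\widehat{\mathbb C}\setminus F_i}$; scale by $\rho^{-1}$ and use \eqref{eq:Gab} and \eqref{eq:gF}. By \eqref{eq:stop}, for $x\notin F$ outside $\Gamma_i$,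
\begin{equation}\label{eq:hG}
c\,h_i(x)\le G(x,y_i)\le C\,h_i(x).
\end{equation}
The point of \eqref{eq:hG} is the symmetry of $G$: we can now start the path at $y_i$.

\emph{Step 2: $h_i(\infty)\ge c/m$.} By \eqref{eq:hG} at $x=\infty$ it suffices to show $g_F(y_i)\ge c/m$. Let $n$ be the outer unit normal of $K$ at $p_i$ and $\Sigma_i$ the arc $\{p_i+2Re^{i\phi}n:|\phi|\le\frac\pi3\}$. We have $F\cap D(p_i,2R)\subset\overline{D(p_i,\rho)}$. A path from $y_i$ leaves $D(p_i,2R)$ through $\Sigma_i$ before hitting $\overline{D(p_i,\rho)}$ with probability at least $c$: after scaling this is the harmonic measure in $\{1<|z|<2e^L\}$, at a point of $|z|=e^{L/4}$, of an arc of angle $\frac{2\pi}3$ of the outer circle, a positive continuous function of the point. By \eqref{eq:stop} it remains to show $g_F\ge cR$ on $\Sigma_i$.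

Let $x\in\Sigma_i$. Its distance to the disc of $K$ through $p_i$ lies between $2R\cos\phi\ge R$ (the distance to the tangent line) and $2R$, and its distance to the other disc is at least $\gamma-2R\ge14R$. Let $K_t=\{\operatorname{dist}(\cdot,K)\le t\}$. As $F\subset K_\rho$, we have $g_F\ge g_{K_\rho}$. Put $t'=\operatorname{dist}(x,K_\rho)\in[\frac R2,2R]$, let $\xi$ be the nearest point of $K_\rho$, and let $D(x',\frac\gamma4)$ be externally tangent at $\xi$ to the disc of $K_\rho$ through $\xi$. Its points are within $\frac\gamma2$ of $\xi$, hence at distance at least $\frac\gamma2-\rho>\rho$ from the other disc of $K$; so $D(x',\frac\gamma4)$ misses $K_\rho$. The points of $\overline{D(x',\frac\gamma8)}$ are then at distance at least $\frac\gamma8$ from $K$, and there $g_{K_\rho}\ge g_{K_{\gamma/16}}\ge c$. The point $x$ lies on the segment from $\xi$ to $x'$, and $|x-x'|=\frac\gamma4-t'\ge\frac\gamma8$. The maximum principle in $\{\frac\gamma8<|z-x'|<\frac\gamma4\}$ and $-\log(1-t)\ge t$ give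
\[
g_{K_\rho}(x)\ge\frac c{\log2}\,\log\frac{\gamma/4}{\gamma/4-t'}\ge\frac c{\log2}\cdot\frac{4t'}\gamma\ge\frac{2c}{\gamma\log2}\,R .
\]

\emph{Step 3: $h_i(x)\le C_r/m$ for $|x-p_i|\ge r$}, where $0<r\le\frac1{16}$ and $R\le r/4$. A path must cross $|z-p_i|=r$ to reach $\Gamma_i$, so we may take $|x-p_i|=r$ and $x\notin F$. Then $|x-y_i|\ge\frac34r$ and $\operatorname{dist}(y_i,\partial K)\le R$. Apply \eqref{eq:hG}, symmetry, \eqref{eq:stop} for $G(\cdot,x)$ and the circle $|z-y_i|=\frac r2$, and Lemma~\ref{lem:absorb}:
\[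
c\,h_i(x)\le G(y_i,x)\le\frac C{mr}\,\sup_{|z-y_i|=r/2}G(z,x)\le\frac{C_r}m ,
\]
where the supremum is bounded by \eqref{eq:Gab}, \eqref{eq:gF} and $|z-x|\ge\frac r4$. With Step 2, $\tilde k_i\le C_r$ on $\{|x-p_i|\ge r\}$.

\emph{Step 4: compactness.} If (iii) fails for arbitrarily large $m$, there are $m_n\to\infty$, admissible sets $F^n$ and indices $i_n$ with $\sup_{Q'}|\tilde k_{i_n}-k_K(\cdot,p_{i_n})|>\eta$ and, after passing to a subsequence, $p_{i_n}\to\zeta\in\partial K$. On each compact subset of $\widehat{\mathbb C}\setminus K$ the functions $\tilde k_{i_n}$ are eventually positive and harmonic, and they equal $1$ at $\infty$. By Harnack's inequality a subsequence converges locally uniformly to a positive harmonic function $\tilde k$ with $\tilde k(\infty)=1$. Let $0<r\le\frac1{16}$, $x\in\mathbb C\setminus K$ and $|x-\zeta|\ge2r$. For large $n$ the disc $\overline{D(x,\frac r2)}$ lies in $\{|z-p_{i_n}|\ge r\}$, so a path from $x$ must leave it before reaching $\Gamma_{i_n}$. Lemma~\ref{lem:absorb} and Step 3 give $\tilde k_{i_n}(x)\le2C\bigl(\frac{\operatorname{dist}(x,\partial K)}r+\frac1{m_nr}\bigr)C_r$.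 In the limit $\tilde k(x)\le C_r'\operatorname{dist}(x,\partial K)$. So $\tilde k$ vanishes continuously on $\partial K\setminus\{\zeta\}$, its representing measure is the unit mass at $\zeta$, and $\tilde k=k_K(\cdot,\zeta)$. But $k_K(\cdot,p_{i_n})\to k_K(\cdot,\zeta)$ uniformly on $Q'$ as well, a contradiction.
\end{proof}

\section{The domain and the function}\label{sec:construction}

\subsection*{The sequence of blocks}
Let $J_1=1$. For $s=1,2,\dots$ apply Lemma~\ref{lem:block} with $N^{(s)}=s2^{J_s}$, let $\alpha^{(s)}>0$ be the resulting minimum of $a_Q$, and put $J_{s+1}=J_s+\lceil1/\alpha^{(s)}\rceil$. For $J_s\le j<J_{s+1}$ let $(K_j,f_j,Q_j,N_j,\alpha_j)$ be the data obtained at stage $s$. Then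
\[
|f_j|\le\tfrac14,\qquad v_{K_j}(\infty)=0,\qquad a_{Q_j}>N_jf_j^-,\qquad a_{Q_j}\ge\alpha_j .
\]
Each stage contributes at least $1$ to $\sum_j\alpha_j$, and $N^{(s)}$ increases with $s$, so \eqref{eq:alphaN} holds.

\subsection*{The parameters}
They are chosen in three rounds; each round uses only the blocks and the earlier rounds.

\emph{First round: tolerances.} For every $j$ choose $d_j\in(0,1]$ such that the closed $d_j$-neighborhood $Q_j'$ of $Q_j$ is disjoint from $K_j$, and $\theta_j\in(0,\frac12)$ such that for all $\zeta\in\partial K_j$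
\begin{equation}\label{eq:theta}
\int_{Q_j}\bigl(|\nabla v_{K_j}|-\theta_j\bigr)^+\bigl(|\nabla g_{K_j}|-\theta_j\bigr)^+(1-\theta_j)\bigl(k_{K_j}(\cdot,\zeta)-\theta_j\bigr)^+dA\ \ge\ \tfrac12\,a_{Q_j}(\zeta).
\end{equation}
This is possible: the three factors of $a_{Q_j}$ are bounded on $Q_j\times\partial K_j$, so the left side tends to $a_{Q_j}(\zeta)$ uniformly in $\zeta$ as $\theta_j\to0$, and $a_{Q_j}\ge\alpha_j>0$. Put
\[
\eta_j=\min\Bigl(\frac{\theta_jd_j}{16},\ \frac{\alpha_j}{8N_j}\Bigr)\le\frac{\theta_j}{16}\le\frac1{32},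
\]
choose $A_j\ge3$ with $Q_j'\subset D(0,A_j)$ and $\frac{A_j+1}{A_j-1}\le1+\eta_j$, and let $B_j=\log(16(A_j+1))>1$.

\emph{Second round: widths of the empty annuli.} The annulus around a hole of block $j$ must hide the inside from block $j$ and the outside from block $j+1$. Choose
\begin{equation}\label{eq:L}
L_j\ge\frac{20\cdot4^j}{\eta_j},\qquad L_j\ge\frac{600\cdot4^{j+1}B_{j+1}^2}{\eta_{j+1}} .
\end{equation}
Then $L_j\ge20$, $\delta_j:=\delta(L_j)\le4^{-j}\eta_j$, and $A_{j+1}\le e^{B_{j+1}}\le e^{L_j/2}$.

\emph{Third round: numbers of holes.} Choose an even $m_j\ge m^0$, with $m^0$ from Lemma~\ref{lem:approx} for $(K_j,f_j,L_j,Q_j',\eta_j)$. Let $p_{j,i}$, $R_j$, $\rho_j$ be the points and radii of Section~\ref{sec:holes}.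

\subsection*{The set $E$}
Let $\varphi_{j,i}(z)=p_{j,i}+\rho_jz$. It maps $\overline{\mathbb D}$ onto $\overline{D(p_{j,i},\rho_j)}\subset\{|z|<\frac34\}$ and $D(0,e^{L_j})$ onto $D(p_{j,i},R_j)\subset\mathbb D$. For a word $w=i_1\cdots i_n$ with $1\le i_j\le m_j$ let $|w|=n$ and $\varphi_w=\varphi_{1,i_1}\circ\dots\circ\varphi_{n,i_n}$, with $\varphi_\emptyset$ the identity. For $n\ge j-1$ put
\[
E^{(j)}_n=\bigcup_{i_j,\dots,i_n}\varphi_{j,i_j}\circ\dots\circ\varphi_{n,i_n}(\overline{\mathbb D}),\qquad E^{(j)}=\bigcap_nE^{(j)}_n,\qquad E=E^{(1)},\qquad E_w=\varphi_w(E^{(|w|+1)}),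
\]
where $E^{(n+1)}_n=\overline{\mathbb D}$. Then $E^{(j)}=\bigcup_i\varphi_{j,i}(E^{(j+1)})\subset\{|z|<\frac34\}$, and $E$ is the disjoint union of the $E_w$ with $|w|=n$. Each $E^{(j)}_n$ is a finite union of disjoint closed discs whose radii tend to $0$ with $n$. So $E^{(j)}$ is compact and totally disconnected, its complement is an increasing union of domains and hence connected, and the points of $E$ correspond to infinite words.

Let $\Delta_w=\varphi_w(D(0,e^{L_{|w|}}))$ for $|w|\ge1$ and $\Delta_\emptyset=\mathbb C$. If $w=w'i$ and $|w|=n$, then $\Delta_w=\varphi_{w'}(D(p_{n,i},R_n))\subset\varphi_{w'}(\mathbb D)\subset\Delta_{w'}$. The closed discs $\overline{D(p_{n,i},R_n)}$, $1\le i\le m_n$, are disjoint and lie in $\mathbb D$. By induction on $n$,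
\begin{equation}\label{eq:sep}
\text{the closed discs }\overline{\Delta_w},\ |w|=n,\text{ are pairwise disjoint, and }E\cap\overline{\Delta_w}=E_w .
\end{equation}
In particular the annulus $\varphi_w(\{1<|z|<e^{L_{|w|}}\})$ is disjoint from $E$. We call $\Gamma_w$ its middle circle.

\begin{lemma}\label{lem:cap}
$\operatorname{cap}E^{(j)}\ge\frac1{16}$ for all $j$, and $E^{(j)}$ is admissible for block $j$ with $F_i=\varphi_{j,i}(E^{(j+1)})$.
\end{lemma}

\begin{proof}
Fix $n$ and argue downward in $j$, starting from $\operatorname{cap}E^{(n+1)}_n=1$. If $\operatorname{cap}E^{(j+1)}_n\ge\frac1{16}$, then the sets $\varphi_{j,i}(E^{(j+1)}_n)$ have capacity at least $\rho_j/16$, so $E^{(j)}_n$ is admissible and $\operatorname{cap}E^{(j)}_n\ge\frac1{16}$ by Lemma~\ref{lem:approx}(i). Let $n\to\infty$.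
\end{proof}

So $\Omega=\widehat{\mathbb C}\setminus E$ is a domain with Green function. Let $g=G_\Omega(\cdot,\infty)$, let $\omega_z$ be the harmonic measure of $\Omega$, and $\mu_w=\omega_\infty(E_w)$. We have $\mu_w>0$: the harmonic function $\omega_z(E_w)\ge0$ is positive in $\Delta_w\setminus E_w$, since $E_w$ is nonpolar and is hit before leaving $\Delta_w$ with positive probability.

\subsection*{The function $v$}
We want $v$ to look like $M_w(1+v_{K_j})$ in the block below $w$, so the value attached to the child $wi$ should be $M_w(1+f_j(p_{j,i}))$. The mean of $f_j$ vanishes for the harmonic measure of $\widehat{\mathbb C}\setminus K_j$, but only approximately for that of $\Omega$. To obtain an exact martingale we subtract the mean. Put $M_\emptyset=1$ and, for $|w|=j-1$,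
\[
M_{wi}=M_w\bigl(1+f_j(p_{j,i})-\bar f_w\bigr),\qquad\bar f_w=\sum_i\frac{\mu_{wi}}{\mu_w}\,f_j(p_{j,i}).
\]
Since $|f_j|,|\bar f_w|\le\frac14$, and by the choice of $\bar f_w$,
\begin{equation}\label{eq:M}
\tfrac12M_w\le M_{wi}\le\tfrac32M_w,\qquad2^{-|u|}\le M_u\le2^{|u|},\qquad\sum_i\mu_{wi}M_{wi}=\mu_wM_w .
\end{equation}
Hence $v_n(z)=\sum_{|u|=n}M_u\,\omega_z(E_u)$ is positive and harmonic on $\Omega$ with $v_n(\infty)=1$. By Harnack's inequality a subsequence converges locally uniformly. Its limit $v$ is positive and harmonic on $\Omega$, and $v(\infty)=1$.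

\section{The cost of one level}\label{sec:level}

\begin{proposition}\label{prop:level}
Let $|w|=j-1$ and $1\le i\le m_j$, and let $k=\lim_nG_\Omega(\cdot,y_n)/G_\Omega(\infty,y_n)$ for a sequence $y_n\in\Omega$ with $y_n\to e\in E_{wi}$. Then
\begin{equation}\label{eq:level}
\int_{\varphi_w(Q_j)}|\nabla v|\,|\nabla g|\,k\,dA\ \ge\ \tfrac12\,M_w\,a_{Q_j}(p_{j,i}),\qquad\text{and}\qquad|\bar f_w|\le\frac{\alpha_j}{2N_j}.
\end{equation}
\end{proposition}

The idea is that on $\varphi_w(Q_j)$ the three factors are close to $M_w|\nabla v_{K_j}|$, $\mu_w|\nabla g_{K_j}|$ and $\mu_w^{-1}k_{K_j}(\cdot,p_{j,i})$. The number $\mu_w$ may be very small, but it cancels in the product. There are three sources of error: the rest of $E$ outside the block, controlled by $L_{j-1}$; the replacement of $\partial K_j$ by holes, controlled by $m_j$; and the structure inside the holes, controlled by $L_j$.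

\begin{proof}
We work in the coordinate $z$, where $\varphi_w(z)$ is the original point; $\varphi_w$ fixes $\infty$, the integral is invariant, and functions keep their names. We drop the index $j$ from $K,f,Q,Q',d,\theta,\eta,A,B,\alpha,N,\rho,R,\delta$ and write $p_i=p_{j,i}$, $F=E^{(j)}$, $\mu=\mu_w$, $\Lambda=L_{j-1}$. Let $E'=\varphi_w^{-1}(E)$, $\tau=\tau_{E'}$ and $G=G_{\widehat{\mathbb C}\setminus E'}$. By \eqref{eq:sep}, $E'\cap\{|z|\le e^\Lambda\}=F$. By Lemma~\ref{lem:cap}, Lemma~\ref{lem:approx} applies to $F$ with tolerance $\eta$; in the present coordinate $F_i=E_{wi}$ and $\Gamma_i=\Gamma_{wi}$. Let $T_{\rm in}$ and $T_{\rm out}$ be the hitting times of $\{|z|=A\}$ and $\{|z|=e^\Lambda\}$, and let $\sigma=2B/\Lambda$. For $j=1$ we have $E'=F$, $\mu=1$, $g=g_F$, and we put $T_{\rm out}=\infty$, $\sigma=0$. By \eqref{eq:L},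
\begin{equation}\label{eq:small}
2\cdot4^j\sigma\le\eta,\qquad 4^j\delta\le\eta,\qquad\text{and for }j\ge2:\quad600B^2/\Lambda\le\eta,\quad A\le e^{\Lambda/2}.
\end{equation}

\emph{Step 0: escape from the block is unlikely.} By \eqref{eq:gF}, $g_F\le B$ on $|z|\le A$ and $g_F\ge\log(e^\Lambda-1)\ge\Lambda/2$ on $|z|=e^\Lambda$. So \eqref{eq:stop} for $g_F$ gives
\begin{equation}\label{eq:escape}
\mathbb P_z(T_{\rm out}<\tau_F)\le\sigma\qquad(|z|\le A).
\end{equation}
A path from $|z|\le A$ with $\tau_F<T_{\rm out}$ hits $E'$ first in $F$. Hence $\mu\ge(1-\sigma)\mathbb P_\infty(T_{\rm in}<\tau)$, that is,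
\begin{equation}\label{eq:enter}
\mathbb P_\infty(T_{\rm in}<\tau)\le\frac\mu{1-\eta}.
\end{equation}

\emph{Step 1: $|\nabla g|\ge\mu(|\nabla g_K|-\theta)^+$ on $Q$.} We claim $|g-\mu g_F|\le\eta\mu$ on $Q'$. For $j=1$ this is trivial; let $j\ge2$. Both $g$ and $g_F$ are positive and harmonic in $\{1<|z|<e^\Lambda\}$. Let $\mu'$ be the minimum of $g/g_F$ on $|z|=e^{\Lambda/2}$. By Lemma~\ref{lem:tools}(a) for both functions and $(1+\frac{20}\Lambda)^2\le1+\frac{60}\Lambda$, we have $\mu'g_F\le g\le\mu'(1+\frac{60}\Lambda)g_F$ on this circle. The same holds in $\{|z|<e^{\Lambda/2}\}\setminus F$, where both functions are bounded and vanish q.e.\ on $F$. Thus $u=g-\mu'g_F$ satisfies $0\le u\le60B\mu'/\Lambda$ on $\{|z|\le A\}\setminus F$. To identify $\mu'$ we compare fluxes. By \eqref{eq:gpot}, the flux of $g$ through $|z|=2$ is $2\pi$ times the harmonic measure at $\infty$ of $E'\cap D(0,2)=F$, that is $2\pi\mu$, and the flux of $g_F$ is $2\pi$. By Lemma~\ref{lem:tools}(c) in discs of radius $1$, which lie in $\{1<|z|<3\}$, we have $|\nabla u|\le120B\mu'/\Lambda$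 on $|z|=2$. So $2\pi|\mu-\mu'|\le4\pi\cdot120B\mu'/\Lambda$, that is $|\mu-\mu'|\le240B\mu'/\Lambda\le\mu'/2$, and $\mu'\le2\mu$. On $Q'$,
\[
|g-\mu g_F|\le u+|\mu'-\mu|\,g_F\le\mu\,\frac{120B+480B^2}\Lambda\le\eta\mu .
\]
With Lemma~\ref{lem:approx}(i), $|g-\mu g_K|\le2\eta\mu$ on $Q'$, and Lemma~\ref{lem:tools}(c) gives $|\nabla g-\mu\nabla g_K|\le4\eta\mu/d\le\theta\mu$ on $Q$.

\emph{Step 2: $k\ge\mu^{-1}(1-\theta)(k_K(\cdot,p_i)-\theta)^+$ on $Q$.} Since $e\in\varphi_{j,i}(E^{(j+1)})\subset D(p_i,\frac34\rho)$, eventually $|y_n-p_i|<\rho$. Then $G(\cdot,y_n)$ is positive and harmonic in $\{\rho<|z-p_i|<R\}$, so it is constant on $\Gamma_i$ up to the factor $1+\delta$. Let $H(z)=\mathbb P_z(\tau_{\Gamma_i}<\tau)$. By \eqref{eq:stop}, $G(z,y_n)\ge H(z)\min_{\Gamma_i}G(\cdot,y_n)$ for $z\in Q$ and $G(\infty,y_n)\le H(\infty)\max_{\Gamma_i}G(\cdot,y_n)$. Hence $k\ge(1+\delta)^{-1}H/H(\infty)$ on $Q$; nothing else about the sequence $y_n$ is used.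

We compare $H$ with $h_i$, which is positive and harmonic in $\{|z|>1\}\cup\{\infty\}$ and satisfies $H\le h_i$. If a path from $z\in Q$ hits $\Gamma_i$ before $F$ but not before $E'$, it reaches $|z|=e^\Lambda$ before $F$ and $\Gamma_i$, and from there hits $\Gamma_i$ before $F$. By \eqref{eq:escape} and Lemma~\ref{lem:tools}(b) with radius $2$, $H\ge h_i-3\sigma h_i(\infty)$ on $Q$. A path from $\infty$ crosses $|z|=A$ before $\Gamma_i$, so by \eqref{eq:enter} and Lemma~\ref{lem:tools}(b)
\[
H(\infty)\le\mathbb P_\infty(T_{\rm in}<\tau)\,\max_{|z|=A}h_i\le\mu\,\frac{1+\eta}{1-\eta}\,h_i(\infty).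
\]
With $\delta\le\eta$, $3\sigma\le\eta$, Lemma~\ref{lem:approx}(iii) and $\frac{1-\eta}{(1+\eta)^2}\ge(1-\eta)^3\ge1-3\eta$, we get on $Q$
\[
k\ge\mu^{-1}\frac{1-\eta}{(1+\eta)^2}\,(\tilde k_i-3\sigma)^+\ge\mu^{-1}(1-3\eta)\bigl(k_K(\cdot,p_i)-2\eta\bigr)^+,\qquad3\eta\le\theta .
\]

\emph{Step 3: the correction $\bar f_w$.} For each index $l\le m_j$ let $q_l=\omega_\infty(F_l;\widehat{\mathbb C}\setminus F)$. A path from $\infty$ that hits $E'$ first in $F_l$ crosses $|z|=A$ before $\tau$ and then hits $F$ first in $F_l$. By \eqref{eq:enter} and Lemma~\ref{lem:tools}(b), $\mu_{wl}/\mu\le\frac{1+\eta}{1-\eta}\,q_l\le(1+3\eta)q_l$. Both $(\mu_{wl}/\mu)_l$ and $(q_l)_l$ are probability vectors, so $\sum_l|\mu_{wl}/\mu-q_l|=2\sum_l(\mu_{wl}/\mu-q_l)^+\le6\eta$. Since $V_F(\infty)=\sum_lq_lf(p_l)$ and $v_K(\infty)=0$, Lemma~\ref{lem:approx}(ii) gives $|\bar f_w|\le\eta+\frac14\cdot6\eta=\frac52\eta\le\frac\alpha{2N}$.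

\emph{Step 4: $|\nabla v|\ge M_w(|\nabla v_K|-\theta)^+$ on $Q$.} First we pass from $v$ to $v_j$. Let $|u|=j$, let $u'$ be a word that extends $u$, and let $z\in\Omega$ be outside $\Gamma_u$. A path from $z$ reaches $E_u$ only through $\Gamma_u$. So $\omega_z(E_{u'})$ lies between the minimum and the maximum of $\omega_\cdot(E_{u'})$ on $\Gamma_u$, multiplied by $\mathbb P_z(\tau_{\Gamma_u}<\tau)$, and the same holds with $u$ in place of $u'$. In the quotient $\omega_z(E_{u'})/\omega_z(E_u)$ this probability cancels. By Lemma~\ref{lem:tools}(a) for both functions, the values of the quotient at $z$ and at $\infty$ satisfy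
\[
(1+\delta)^{-2}\,\frac{\mu_{u'}}{\mu_u}\le\frac{\omega_z(E_{u'})}{\omega_z(E_u)}\le(1+\delta)^2\,\frac{\mu_{u'}}{\mu_u}.
\]
Multiply by $M_{u'}\omega_z(E_u)$ and sum over the extensions $u'$ of length $n\ge j$; by \eqref{eq:M}, $\sum_{u'}M_{u'}\mu_{u'}=M_u\mu_u$. Summing over $u$ gives $(1+\delta)^{-2}v_j\le v_n\le(1+\delta)^2v_j$, hence $|v_n-v_j|\le3\delta v_j\le3\delta2^j$ at every point outside all $\Gamma_u$, $|u|=j$. The same bound holds for $v$. It applies on $Q'$. Indeed, $Q'$ avoids the discs $D(p_l,R)$ because $\operatorname{dist}(Q',K)>2/m_j$; and if $u=w'l$ with $w'\ne w$, then $\Gamma_u$ and its inside lie in $\Delta_{w'}$, which by \eqref{eq:sep} is disjoint from $\Delta_w=\{|z|<e^\Lambda\}\supset Q'$.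

Next, since $\omega_z(E)=1$, for $z\in Q'$
\[
v_j(z)-M_w=M_w\sum_l\bigl(f(p_l)-\bar f_w\bigr)\omega_z(E_{wl})+\sum_{|u|=j,\ u\text{ not extending }w}(M_u-M_w)\,\omega_z(E_u).
\]
Hitting $E'$ first outside $F$ requires $T_{\rm out}<\tau_F$, so $\omega_z(E'\setminus F)\le\sigma$ by \eqref{eq:escape}, and the last sum is at most $2^j\sigma$ in modulus. The differences $\omega_z(F_l;\widehat{\mathbb C}\setminus F)-\omega_z(E_{wl})$ are nonnegative and sum to $\omega_z(E'\setminus F)$. Therefore $|\sum_lf(p_l)\omega_z(E_{wl})-V_F(z)|\le\frac\sigma4$ and $|\sum_l\bar f_w\omega_z(E_{wl})-\bar f_w|\le\frac\sigma4$. Using $2^j\le4^jM_w$, Lemma~\ref{lem:approx}(ii) and \eqref{eq:small}, we obtain on $Q'$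
\[
\bigl|v-M_w(1-\bar f_w)-M_wv_K\bigr|\le M_w\bigl(3\cdot4^j\delta+4^j\sigma+\tfrac\sigma2+\eta\bigr)\le5\eta M_w .
\]
Lemma~\ref{lem:tools}(c) gives $|\nabla v-M_w\nabla v_K|\le10\eta M_w/d\le\theta M_w$ on $Q$.

Multiply the bounds of Steps 1, 2 and 4, integrate over $Q$, and use \eqref{eq:theta} with $\zeta=p_i$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Let $k$ be the kernel of any Martin boundary point of $\Omega=\widehat{\mathbb C}\setminus E$, minimal or not: $k=\lim G_\Omega(\cdot,y_n)/G_\Omega(\infty,y_n)$ with $y_n$ leaving every compact subset of $\Omega$. Passing to a subsequence, $y_n\to e\in E$. Let $i_1i_2\cdots$ be the word of $e$, and put $w_j=i_1\cdots i_j$, $M_j=M_{w_j}$ and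
\[
t_j=\int_{\varphi_{w_{j-1}}(Q_j)}|\nabla v|\,|\nabla g|\,k\,dA\qquad(j\ge1).
\]
The domains of integration are pairwise disjoint. Indeed, the sets $\Delta_{w_j}$ decrease. We have $\varphi_{w_{j-1}}(Q_j)\subset\Delta_{w_{j-1}}$ because $Q_j\subset D(0,A_j)$ and $A_j\le e^{L_{j-1}}$ for $j\ge2$, and $\varphi_{w_{j-1}}(Q_j)$ misses $\Delta_{w_j}=\varphi_{w_{j-1}}(D(p_{j,i_j},R_j))$ because $\operatorname{dist}(Q_j,K_j)>2/m_j>R_j$. Hence the full integral is at least $\sum_jt_j$.

We verify the hypotheses of Lemma~\ref{lem:sum}. Condition \eqref{eq:alphaN} holds by the choice of the blocks, and $M_0=1$, $M_j\ge\frac12M_{j-1}$ by \eqref{eq:M}. Let $p=p_{j,i_j}$ and $a=a_{Q_j}(p)\ge\alpha_j$. Since $e\in E_{w_j}$, Proposition~\ref{prop:level} gives $t_j\ge\frac12M_{j-1}a\ge\frac12\alpha_jM_{j-1}$. Moreover $f_j^-(p)\le a/N_j$ and $|\bar f_{w_{j-1}}|\le\frac{\alpha_j}{2N_j}\le\frac a{2N_j}$; the second bound ensures that the correction creates no descent that is not paid for. Therefore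
\[
(M_{j-1}-M_j)^+=M_{j-1}\bigl(\bar f_{w_{j-1}}-f_j(p)\bigr)^+\le M_{j-1}\,\frac{2a}{N_j}\le\frac4{N_j}\,t_j .
\]
Lemma~\ref{lem:sum} gives $\sum_jt_j=\infty$.

Now fix $e_0\in E$ and apply $z\mapsto1/(z-e_0)$. The image of $\Omega$ is a domain in $\mathbb C$ whose complement in $\mathbb C$ is the image of $E\setminus\{e_0\}$, a closed totally disconnected set, and $\infty$ goes to $w_0=0$. The Green function, the Martin kernels and the integral are carried along, and $v(w_0)=1$. This proves the first assertion. If $h$ is positive and harmonic, write $h=\int k^\Omega(\cdot,\zeta)\,d\nu(\zeta)$ with $\nu$ of total mass $h(w_0)>0$. By Tonelli's theorem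
\[
\int_\Omega|\nabla v|\,h\,|\nabla g^\Omega(\cdot,w_0)|\,dA=\int I_\Omega(v,\zeta)\,d\nu(\zeta)=\infty .
\]
\qed

\begin{thebibliography}{9}

\bibitem{MR}
Paul F. X. M\"uller and Katharina Riegler,
\emph{Radial Variation of Bloch functions on the unit ball of $\mathbb{R}^d$},
arXiv:1812.01513 (2018).

\end{thebibliography}
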